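# Total distance, vertex deletion, and minimum degree

## 1. Why a large minimum degree seems to forbid $W(G)\le W(G\setminus v)$

All graphs are finite, simple and connected. For a graph $G$ with distance function $d_G$, the **total distance** (Wiener index) is
$$W(G)=\sum_{\{u,w\}\subseteq V(G)} d_G(u,w),$$
the sum over unordered pairs. For a vertex $v$, $G\setminus v$ is $G$ with $v$ deleted. We look only at graphs for which every $G\setminus v$ is connected, so that every $W(G\setminus v)$ is finite.

Deleting $v$ has two effects on $W$. The distances from $v$ disappear, which lowers $W$. The remaining vertices may have to walk around the hole, which raises $W$. Suppose that for *every* $v$ the second effect is at least as large as the first, that is, $W(G)\le W(G\setminus v)$ for all $v$. Must the minimum degree $\delta(G)$ then be at most $7$? This question comes from Stijn Cambie, "Towards the essence of Šoltés' problem", arXiv:2406.03451 (2024).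

The first guess is *yes*, or at least that some constant bound holds: if all degrees are large there are many ways around any vertex, and a deletion should hardly be felt. Let us set up the bookkeeping and test this.

**Definition.** The *transmission* of $v$ is $\mathrm{Tr}_G(v)=\sum_u d_G(u,v)$. For $x,y\ne v$ put $\mathrm{exc}_v(x,y)=d_{G\setminus v}(x,y)-d_G(x,y)$, and let
$$\mathrm{inc}(v)=\sum_{\{x,y\}\not\ni v}\mathrm{exc}_v(x,y).$$

Split $W(G)$ into the pairs that contain $v$, which contribute $\mathrm{Tr}_G(v)$, and the others. Subtracting from $W(G\setminus v)$ gives
$$W(G\setminus v)-W(G)=\mathrm{inc}(v)-\mathrm{Tr}_G(v).\tag{1}$$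
Every path of $G\setminus v$ is a path of $G$, so $\mathrm{exc}_v(x,y)\ge 0$; it is positive exactly when $v$ lies on *every* shortest $x$–$y$ path. The condition in the question is $\mathrm{inc}(v)\ge \mathrm{Tr}_G(v)$ for all $v$.

*Complete graphs* $K_n$, $n\ge3$. Here $\mathrm{inc}(v)=0$ and $\mathrm{Tr}(v)=n-1$. The condition fails.

*Hypercubes* of dimension $d\ge2$. If $x,y$ differ in the coordinates $1,\dots,m$ with $m\ge2$, flip them in the order $1,2,\dots,m$ or in the order $2,3,\dots,m,1$. The intermediate sets of flipped coordinates are $\{1\},\{1,2\},\dots$ and $\{2\},\{2,3\},\dots,\{2,\dots,m\}$, so the two shortest paths are internally disjoint. Hence $\mathrm{inc}(v)=0$, and the condition fails.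

*The Petersen graph.* It is $3$-regular of girth $5$ and diameter $2$. Only pairs with $v$ as unique midpoint can be affected, namely the three pairs of neighbors of $v$. Let $x,y$ be two neighbors of $v$, and let $x'\neq v$ be a neighbor of $x$. Since the girth is $5$, $x'$ is adjacent neither to $v$ nor to $y$. So $x'$ and $y$ have a common neighbor $z\ne v$, and $x,x',z,y$ is a path of length $3$. Thus $\mathrm{inc}(v)=3$, while $\mathrm{Tr}(v)=3\cdot1+6\cdot 2=15$. The condition fails.

*Cycles.* $G\setminus v$ is the path on $n-1$ vertices, with $W=\binom n3$. For odd $n$, $W(C_n)=n(n^2-1)/8$, and $W(C_n)\le\binom n3$ reads $3(n+1)\le 4(n-2)$, i.e. $n\ge 11$. For even $n$, $W(C_n)=n^3/8$, and the condition reads $n^2-12n+8\ge0$, i.e. $n\ge 12$. So $C_n$ satisfies the condition exactly for $n\ge 11$, but its degree is $2$.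

So far the guess survives: the only graphs that pass have degree $2$. The natural next attempt is to thicken a long cycle. Take $m\ge2$ copies of $C_n$ and join corresponding vertices; this is $C_n\,\square\,K_m$, of degree $m+1$. The following count shows that it fails, and why.

**Observation.** If $\mathrm{inc}(v)\ge\mathrm{Tr}_G(v)$ for all $v$, then $\mathrm{exc}_v(x,y)\ge 3$ for some $v,x,y$.

*Proof.* Since $\sum_v\mathrm{Tr}_G(v)=2W(G)$, summing the hypothesis over $v$ gives
$$\sum_{\{x,y\}}\ \sum_{v\ne x,y}\mathrm{exc}_v(x,y)\ \ge\ \sum_{\{x,y\}}2\,d_G(x,y).\tag{2}$$
For a fixed pair, only interior vertices of one chosen shortest path can have positive excess, and there are $d_G(x,y)-1$ of them. If all excesses were at most $2$, the left side would be at most $\sum 2(d_G(x,y)-1)$, which is smaller than the right side. $\square$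

In $C_n\,\square\,K_m$ let $v$ lie in layer $\alpha$. Given $x,y\neq v$, pick a layer $\beta\ne\alpha$. Step from $x$ into layer $\beta$ (at most one step), walk there along the cycle, and step to $y$ (at most one step). This avoids $v$ and costs at most $2$ more than $d(x,y)$. So all excesses are at most $2$ and the condition fails for every $n\ge 3$ and $m\ge2$. The edges that raise the degree are themselves a cheap detour: cross over, pass the hole, cross back. That is the exact point at which thickening stops working.

Nevertheless the guess is wrong.

**Theorem.** For all integers $k\ge2$, $\Lambda\ge1$ there are infinitely many graphs $G$ with $\delta(G)\ge k$ such that for every vertex $v$: $G\setminus v$ is connected and $\mathrm{inc}(v)\ge\Lambda\,\mathrm{Tr}_G(v)$, i.e. $W(G\setminus v)\ge W(G)+(\Lambda-1)\mathrm{Tr}_G(v)$.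

With $k=8$, $\Lambda=1$ the answer to the question is **no**. With $\Lambda=2$ the inequalities $W(G)<W(G\setminus v)$ are even strict. Neither $\delta(G)$ nor $\min_v\bigl(W(G\setminus v)-W(G)\bigr)/\mathrm{Tr}_G(v)$ is bounded, even simultaneously.

## 2. Hubs, private tracks, and a budget

This section is orientation; the proof starts in Section 3.

Keep the long paths of the cycle and call them *tracks*. Some vertices are *hubs*; their degree may be huge. Each hub $P$ has a cloud of $E$ track vertices for which $P$ is the cheap way out. Some pairs of hubs are joined by a private track. Suppose $v$ lies on the private track of $P,P'$ and bypassing $v$ costs $C$. Then each of the roughly $E^2$ pairs with one vertex in the cloud of $P$ and the other in the cloud of $P'$ gets longer by $C$. If there are $B$ hubs and almost all vertices are in clouds, then $n\approx BE$ and $\mathrm{Tr}(v)\le n\cdot\mathrm{diam}\approx BE\,\mathrm{diam}$. So we want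
$$C E^2\ \ge\ \Lambda\, B E\,\mathrm{diam},\qquad\text{i.e.}\qquad E\ \ge\ \Lambda\,B\,\frac{\mathrm{diam}}{C}.$$
If tracks have $M$ vertices, there are about $BE/M$ tracks, so the number of hub pairs with a private track must be about $\Lambda B^2\,\mathrm{diam}/(CM)$ or more. With $\mathrm{diam}/C$ bounded and $M$ a large constant, this asks that a *positive proportion* of all hub pairs have private tracks. Three kinds of cheap detour must then be excluded.

1. Detours through the extra edges that raise the degrees on tracks. We twist these edges by a finite group without short relations, so that crossing over and crossing back lands on a *different* track.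
2. A second bundle of tracks that serves the same hub pair. We use a dense bipartite graph that splits into *induced* matchings.
3. Detours through other hubs. We use the geometry of points and lines over a finite field, and a careful choice of lengths.

## 3. The lengths

Fix $k\ge 2$ and $\Lambda\ge1$. Put
$$h=160\Lambda,\quad \lambda=C=2h,\quad H=9h,\quad M=2\lambda+1=4h+1,$$
$$W_1=H+\lambda+h=12h,\qquad W_2=2H+2\lambda=22h,\qquad 2W_1=24h=W_2+C.\tag{3}$$
A track has $M$ vertices, at positions $-\lambda,\dots,\lambda$. It takes $H$ edges from an end of a track to a hub, and $h$ edges from the center of a track to a hub. So $W_2$ is the length of a hub-to-hub journey along a full track, and $W_1$ the length of a journey that leaves a track at its center. The number $C$ is the price of a bypass.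

A *complete $b$-ary tree of depth $d$* is a rooted tree in which every non-leaf has $b$ children and all $b^d$ leaves have depth $d$. Its non-leaves, the root included (if $d\ge1$), are its *internal* vertices; there are $(b^d-1)/(b-1)<b^d/(b-1)$ of them. For $b=2,d=2$: four leaves, three internal vertices.

Let $b$ be a power of $2$ with $b\ge\max(4,k,202\Lambda)$. Let $\mathcal S$ be a set with $|\mathcal S|=b^{H-1}$, and put $n_0=b^{h-1}$, $I_0=\{1,\dots,n_0\}$.

## 4. Finite groups without short relations

**Lemma 1.** For a finite alphabet $\mathcal G$ and $d\in\mathbb N$ there are a finite group $\Gamma$ and a map $\mathcal G\to\Gamma$ such that no nonempty reduced word of length $\le d$ in $\mathcal G^{\pm1}$ becomes $1$ in $\Gamma$.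

(*Reduced* means that no letter stands next to its inverse.)

*Proof.* We let words act on words. Let $T$ be the finite set of reduced words of length $\le d$. For $a\in\mathcal G$ consider $w\mapsto aw$ (after reduction), defined when both $w$ and $aw$ are in $T$. This partial map is injective, and an injective partial map of a finite set extends to a permutation $p_a$. Let $\Gamma$ be the group of all permutations of $T$, and send $a$ to $p_a$. Whenever $w,a^{-1}w\in T$, we have $p_a(a^{-1}w)=w$, so $p_a^{-1}(w)=a^{-1}w$. Apply a nonempty reduced word of length $\le d$ to the empty word, rightmost letter first. The successive results are its suffixes, which all lie in $T$, and the last result is the word itself. It is not the empty word, so the word does not act as the identity. $\square$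

*Example.* $\mathcal G=\{a\}$, $d=2$. Then $T=\{a^{-2},a^{-1},1,a,a^2\}$ and the partial map is $a^{-2}\mapsto a^{-1}\mapsto1\mapsto a\mapsto a^2$. The only extension sends $a^2$ to $a^{-2}$. So $p_a$ is a $5$-cycle, and indeed $a^{\pm1},a^{\pm2}$ act nontrivially.

## 5. The module $K$: twisted tracks

We now build a finite graph $K$, which will be used in many copies. Apply Lemma 1 with $d=2C$ to the alphabet of letters
$$\sigma_{s,t,i}\quad(s,t\in \mathcal S,\ i\in I_0),\qquad \omega_{s,t,j,i,i'}\quad(s,t\in\mathcal S,\ |j|\le\lambda,\ i<i'\text{ in }I_0).$$
We use the same symbols for the images in $\Gamma$. Let $I=I_0\times\Gamma$ be the set of **classes**, and $N=|I|$.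

**Definition.** The graph $K$ consists of the following.

* **Tracks.** For $i\in I$ and $s,t\in\mathcal S$, the track $(i,s,t)$ is a path with vertices $(i,s,t,j)$, $-\lambda\le j\le\lambda$.
* **Left and right trees.** For each $(i,s)$ a complete $b$-ary tree of depth $H-1$ with root $L_{i,s}$ and leaf set $\{(i,s,t,-\lambda):t\in\mathcal S\}$. For each $(i,t)$ one with root $R_{i,t}$ and leaf set $\{(i,s,t,\lambda):s\in\mathcal S\}$. These are the *end trees*.
* **Center trees.** For $s,t\in\mathcal S$, $g\in\Gamma$ let the *bundle* $\gamma=\gamma_{s,t,g}$ be the set of tracks $\bigl((i,g\sigma_{s,t,i}),s,t\bigr)$, $i\in I_0$. Each bundle gets a complete $b$-ary tree of depth $h-1$ with root $A_\gamma$, whose leaves are the center vertices ($j=0$) of its $n_0=b^{h-1}$ tracks.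
* **Cross edges.** For $s,t,j$, $i<i'$, $g\in\Gamma$, an edge between $\bigl((i,g),s,t,j\bigr)$ and $\bigl((i',g\,\omega_{s,t,j,i,i'}),s,t,j\bigr)$.

The track $((i,g'),s,t)$ lies in exactly one bundle, namely the one with $g=g'\sigma_{s,t,i}^{-1}$, so the bundles partition the tracks. A track vertex with class $(i,g)$ has exactly one cross edge for each $i'\in I_0\setminus\{i\}$, so it has exactly $n_0-1\ge k-1$ cross edges. Note $K$ depends only on $k,\Lambda$ and the choices made, not on anything introduced later.

*Example: what the twist does.* Cross at level $j$ from class $(1,g)$ to $I_0$-coordinate $2$, and cross back at level $j'\ne j$. With trivial $\Gamma$ we would be back on the old track: the ladder detour of Section 1. Here we arrive in class $(1,g\,\omega_{s,t,j,1,2}\,\omega_{s,t,j',1,2}^{-1})$, which differs from $(1,g)$ because a reduced word of length $2$ is not $1$ in $\Gamma$.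

**Definition.** A *link* is a cross edge or a bundle. Let $\mathcal Y$ be the bipartite graph between classes and links in which a cross edge is joined to the classes of its two ends, and a bundle to the classes of its tracks. The $I_0$-coordinates within one link are distinct, so a link meets each class at most once.

**Lemma 2.** $\mathcal Y$ has no cycle of length $\le 2(C-1)$.

*Proof.* The purpose is to extend the two-letter computation of the example to long routes. Take a cycle with $m$ links, $2\le m\le C-1$. Passing a bundle $\gamma_{s,t,g}$ from class $(i,g\sigma_{s,t,i})$ to $(i',g\sigma_{s,t,i'})$ multiplies the $\Gamma$-coordinate on the right by $\sigma_{s,t,i}^{-1}\sigma_{s,t,i'}$, with $i\ne i'$. Passing a cross edge multiplies it by $\omega^{\pm1}$ for its letter $\omega$. Once around the cycle, the coordinate returns to its start, so the resulting word, of length between $1$ and $2(C-1)$, equals $1$ in $\Gamma$.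

The word is reduced. Inside one bundle passage nothing cancels since $i\ne i'$. Next consider two consecutive links, meeting in the class $(i',g')$. If one is a bundle and the other a cross edge, the adjacent letters are of different kinds. If both are bundles, a cancellation $\sigma_{s,t,i'}\cdot\sigma_{s,t,i'}^{-1}$ means they are $\gamma_{s,t,g}$ and $\gamma_{s,t,g''}$ with $g\sigma_{s,t,i'}=g'=g''\sigma_{s,t,i'}$, so $g=g''$ and the links coincide. If both are cross edges and $\omega\,\omega^{-1}$ or $\omega^{-1}\omega$ occurs, both carry the same indices $s,t,j$ and the same pair of $I_0$-coordinates, and both have an end in the class $(i',g')$; such a cross edge is unique, so again the links coincide. But consecutive links of a cycle are distinct. A nonempty reduced word of length $\le 2C$ equal to $1$ contradicts Lemma 1. $\square$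

**The level function $\varphi$.** To bound lengths from below, define $\varphi$ on $V(K)$ as follows: $\varphi=j$ on track vertices at position $j$; $\varphi=-\lambda-a$ (resp. $\lambda+a$) on left (resp. right) tree vertices at height $a$ above the leaves; $\varphi=0$ on center trees. Track edges and end-tree edges change $\varphi$ by exactly $1$; cross edges and center-tree edges do not change it, and we call them *$\varphi$-constant*. Moreover $\varphi(L_{i,s})=-(\lambda+H-1)$ and $\varphi(R_{i,t})=\lambda+H-1$.

## 6. A dense bipartite graph cut into induced matchings

A copy of $K$ will serve hub pairs through $L_{i,s}$ and $R_{i,t}$ *of the same class* $i$. We must attach the copies so that a pair attached through different classes is not also served somewhere else, and still serve a positive proportion of all pairs.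

Let $F=\mathbb F_2^{2p}$ with $2p\ge6N$, let $f(z)=\sum_{l=1}^{p}z_{2l-1}z_{2l}$, and $B(u,w)=f(u+w)+f(u)+f(w)$. This is a nondegenerate alternating bilinear form. Let $Z=\{z\in F:f(z)=0\}$; then $|Z|=2^{2p-1}+2^{p-1}\ge|F|/2$.

**Lemma 3.** If $d_i\in Z$ $(i\in I)$, there are $\eta_i\in F$ with $f(d_i+\eta_i+\eta_l)=1$ for all $i\ne l$. Put $\xi_i=\eta_i+d_i$. Then $f(\xi_i+\eta_l)=1$ for $i\neq l$, the $\xi_i$ are distinct, and the $\eta_i$ are distinct.

In words: in the bipartite graph on two copies of $F$ with $\xi$ adjacent to $\eta$ when $f(\xi+\eta)=0$, the edges $\xi_i\eta_i$ form an induced matching with prescribed differences $d_i$.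

*Example.* Let $f=z_1z_2+z_3z_4$, $d_1=0000$, $d_2=1000$. Take $\eta_1=0000$, $\eta_2=0011$, so $\xi_1=0000$, $\xi_2=1011$. Then $\xi_1+\eta_2=0011$ and $\xi_2+\eta_1=1011$ both have $f=1$, while $\xi_1+\eta_1=0000$ and $\xi_2+\eta_2=1000$ have $f=0$.

*Proof.* Index $I$ by $1,\dots,N$. **Step 1: make room orthogonal to all $d_i$.** Let $E_0=\mathrm{span}(d_1,\dots,d_N)^\perp$ with respect to $B$. Then $\dim E_0\ge 2p-N$. The radical of $B|_{E_0}$ is $E_0\cap E_0^\perp=E_0\cap\mathrm{span}(d_i)$, of dimension $\le N$. A complement of the radical in $E_0$ is nondegenerate, of dimension $\ge2p-2N\ge4N$. So $E_0$ contains hyperbolic pairs $(\alpha_i,\beta_i)$, $(\alpha'_i,\beta'_i)$, $1\le i\le N$, with $B(\alpha_i,\beta_i)=B(\alpha_i',\beta_i')=1$ and all other values of $B$ among these vectors $0$.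

**Step 2: choose $\eta_i$ with $f(\eta_i)=0$ and $B(\eta_i,\eta_l)=1$.** On $\mathrm{span}(\alpha'_i,\beta'_i)$ the function $f$ takes both values: $f(0)=0$, and $f(\alpha_i'+\beta'_i)=f(\alpha_i')+f(\beta'_i)+1$, so the three nonzero vectors do not all have $f=0$. Choose $\tau_i$ in this span with $f(\tau_i)=f\bigl(\alpha_i+\sum_{l<i}\beta_l\bigr)$, and put
$$\eta_i=\alpha_i+\sum_{l<i}\beta_l+\tau_i\in E_0 .$$
Since $\tau_i$ is orthogonal to the rest, $f(\eta_i)=0$. For $i<l$, the only contribution to $B(\eta_i,\eta_l)$ is $B(\alpha_i,\beta_i)$: the term $B(\beta_{l'},\alpha_l)$ would need $l'=l$, but $l'<i<l$; and $\tau_i,\tau_l$ lie in orthogonal spans. So $B(\eta_i,\eta_l)=1$.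

**Step 3: conclude.** For $i\ne l$, $f(\eta_i+\eta_l)=0+0+1=1$. As $B(d_i,\eta_i+\eta_l)=0$, we get $f(d_i+\eta_i+\eta_l)=0+1+0=1$. If $\xi_i=\xi_l$ with $i\ne l$, then $\xi_i+\eta_l=\xi_l+\eta_l=d_l\in Z$, contradicting $f(\xi_i+\eta_l)=1$. If $\eta_i=\eta_l$, then $\xi_i+\eta_l=d_i\in Z$, the same contradiction. $\square$

Choose $\nu=\lfloor|Z|/N\rfloor$ disjoint $N$-subsets $D_1,\dots,D_\nu$ of $Z$ and let $Z'=\bigcup_rD_r$. For each $r$ enumerate $D_r=\{d_{r,i}:i\in I\}$ and take $\xi_{r,i},\eta_{r,i}$ from Lemma 3. Then:

> If $\xi+\eta\in Z'$, there is exactly one $(r,g,i,i')$, with $r\le \nu$, $g\in F$, $i,i'\in I$, such that $\xi=\xi_{r,i}+g$ and $\eta=\eta_{r,i'}+g$; and it has $i=i'$. $\qquad(4)$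

Indeed $\xi+\eta=\xi_{r,i}+\eta_{r,i'}$. If $i\ne i'$, then $f(\xi+\eta)=1$, but $Z'\subseteq Z$. So $i=i'$ and $\xi+\eta=d_{r,i}$, which determines $(r,i)$ because the $D_r$ are disjoint, and then $g=\xi+\xi_{r,i}$. Conversely, take $(r,i)$ with $d_{r,i}=\xi+\eta$ and $g=\xi+\xi_{r,i}$; then $\eta_{r,i}+g=\xi+d_{r,i}=\eta$.

So the graph "$\xi+\eta\in Z'$" contains about half of all pairs and splits into translates of induced matchings of the *fixed* size $N$, while $F$ may grow.

## 7. Hubs, cells, and the graph $G$

Let $q=2|F||\mathcal S|$, a power of $2$. Identify $\mathbb F_q$, as a set only, with $\{0,1\}\times F\times\mathcal S$ by any bijection. Labels $(0,\xi,s)$ are called *left*, labels $(1,\eta,t)$ *right*.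

**Definition.**

* **Hubs**: $o(\pi,u,w)$, with $\pi\in\{0,1\}$ (the *plane*) and $u,w\in\mathbb F_q$. The *label* of the hub is its first coordinate $u$; the hub is left or right according to its label.
* **Cells**: $(\pi,a,c)$, $a,c\in\mathbb F_q$, a cell of plane $\pi$. Its *points* are the $q$ hubs $o(\pi,u,au+c)$, $u\in\mathbb F_q$. Its *center* is the hub $o(1-\pi,a,c)$. Each hub $P$ is the center of exactly one cell, denoted $c_P$; it is a cell of the other plane.
* **Copies**: for each cell and each $r\le\nu$, $g\in F$ take a copy of $K$. Join $L_{i,s}$ to the point with label $(0,\xi_{r,i}+g,s)$, join $R_{i,t}$ to the point with label $(1,\eta_{r,i}+g,t)$, and join every $A_\gamma$ to the center of the cell.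

This is $G$. In one copy, distinct terminals $L_{i,s},R_{i,t}$ are attached to distinct hubs, since the $\xi_{r,i}$ are distinct and the $\eta_{r,i}$ are distinct. Copies meet each other only through hubs, and no two hubs are adjacent.

**Incidence.** Call $o(\pi,u,w)$ and $o(1-\pi,a,c)$ *incident* if $w+au+c=0$. In characteristic $2$ this is symmetric in the two hubs: each is a point of the cell centered at the other. So the points of $c_P$ are exactly the hubs incident with $P$. Three facts follow from solving linear equations. Each hub has exactly $q$ incident hubs, one for each first coordinate in the other plane. Two hubs of the same plane with different first coordinates have exactly one common incident hub, so exactly one cell has both as points. Each hub is a point of exactly $q$ cells.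

*Example.* For $q=2$ (too small for our construction) the incidence graph has $4+4$ hubs. Writing $\pi uw$ for $o(\pi,u,w)$, it is the $8$-cycle $000,100,010,111,001,101,011,110$; e.g. $010\sim111$ since $0+1\cdot1+1=0$.

**Official pairs.** Two hubs of the same plane with labels $u=(0,\xi,s)$ and $u'=(1,\eta,t)$ such that $\xi+\eta\in Z'$ form an *official pair*. As $u\ne u'$, exactly one cell has both as points. A copy $(r,g)$ of that cell is attached to both, at $L_{i,s}$ and $R_{i',t}$, exactly when $\xi=\xi_{r,i}+g$ and $\eta=\eta_{r,i'}+g$. By (4) there is exactly one such copy, and in it $i=i'$. Conversely, each track $(i,s,t)$ of each copy belongs to exactly one official pair, the hubs attached to $L_{i,s}$ and $R_{i,t}$, because the $F$-parts of their labels add up to $d_{r,i}\in Z'$. The path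
$$\text{hub}-L_{i,s}-\text{(left tree)}-\text{track }(i,s,t)-\text{(right tree)}-R_{i,t}-\text{hub}$$
has length $1+(H-1)+2\lambda+(H-1)+1=W_2$. It is the *canonical path* of the pair.

**Counts.** We need to know that clouds are large, that all else is small, and how many vertices there are.

Each cell has $\nu|F|$ copies with $N|\mathcal S|^2$ tracks each. So the number of tracks per cell is $e=|Z'||F||\mathcal S|^2$, and since $|Z'|\ge|Z|-N$,
$$\frac e{q^2}=\frac{|Z'|}{4|F|}\ge\frac18-\frac N{4|F|}.$$
A hub has $|Z'|\cdot|\mathcal S|\cdot q=2e$ official partners (choose the $F$-part, the $\mathcal S$-part and the second coordinate). In each cell where it is a point, a hub is attached to exactly $|Z'|\le q$ copies: a left hub with $F$-part $\xi$ is attached to the copies $(r,\xi+\xi_{r,i})$, which are distinct for distinct $(r,i)$; right hubs are similar. Since $|K|$, $|\mathcal S|$ and $N$ do not depend on $p$, for all large $p$ we have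
$$e\ge \frac{q^2}9,\qquad q|K|\le\frac e{100},\qquad|Z'|\ge2,\tag{5}$$
where $|K|$ is the number of vertices of $K$. Fix such a $p$; infinitely many are possible, and $q\to\infty$ with $p$.

There are $2q^2$ hubs and $2q^2$ cells. Each track has a leaf in exactly three trees (left, right, center), so the trees of one cell have $3e$ leaves in all, and fewer than $3e/(b-1)\le e$ internal vertices, as $b\ge4$. Hence
$$n:=|V(G)|\le2q^2\Bigl(eM+\frac{3e}{b-1}+1\Bigr)\le2q^2e(M+2).\tag{6}$$

**Minimum degree.** A track vertex has two neighbors on its track, or one on its track and one tree parent, and in addition $n_0-1\ge k-1$ cross edges. An internal tree vertex has $b\ge k$ children, and a parent (a hub, for a tree root). A hub is a point of $q$ cells and is attached to $|Z'|\ge2$ copies in each, so its degree is at least $2q\ge k$. Hence $\delta(G)\ge k$.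

## 8. Connectivity after a deletion, and the diameter

**Step 1: every non-hub vertex reaches a hub after the deletion of any other vertex.** From every non-hub vertex there are two paths to distinct hubs that share only that vertex.

* Track vertex: go left along the track and up the left tree to its hub; or go right and up the right tree.
* Left tree vertex: go up to the hub; or go down to a leaf, along that track, and up the right tree. Right tree vertices are symmetric.
* Center tree vertex: go up to the center of the cell; or go down to the center of a track, then left along it and up to a point.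

A deleted vertex $v$ destroys at most one of the two.

**Step 2: incident hubs stay connected.** Let $P$ be a point of the cell centered at $S$. It is attached to $|Z'|\ge2$ copies of that cell. Each of them contains a path from $P$ down an end tree, along half a track, up a center tree to some $A_\gamma$, and on to $S$. These paths share only $P$ and $S$. So if $v\ne P,S$, one of them survives.

**Step 3: the incidence graph on the hubs minus one hub $z$ is connected.** Let $P,P'\ne z$ be hubs of one plane. Choose a first coordinate different from those of $P$ and $P'$. Among the $q$ hubs of that plane with this first coordinate, at most one is equal to $z$ (if $z$ is in this plane) or incident with $z$ (if $z$ is in the other plane); choose $P''$ among the others. The common incident hub of $P,P''$ lies in the other plane and is incident with $P''$, so it is not $z$; likewise for $P',P''$. So $P$ and $P'$ are connected without $z$. Finally every hub has $q\ge2$ incident hubs in the other plane, at least one of them different from $z$, so the two planes are connected as well.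

If $v$ is a hub, use Step 3 with $z=v$. If $v$ is not a hub, all hubs are present, and the whole incidence graph is connected because each hub $z$ has incident hubs among the others. Together with Steps 1 and 2: $G\setminus v$ is connected for every $v$, and so is $G$.

**Step 4: the diameter.** Incident hubs are at distance at most $H+\lambda+h=W_1$ by the path in Step 2. Two hubs of the same plane are at distance $\le2W_1$ if their first coordinates differ, and $\le4W_1$ otherwise (use a third hub with another first coordinate). For hubs $P,U$ in different planes, $P$ has an incident hub in the plane of $U$ with first coordinate different from that of $U$, so $d(P,U)\le3W_1$. Every vertex is within $H$ of a hub: an end-tree vertex goes up; a vertex of a center tree is within $h$; a track vertex at position $j$ is within $|j|+h\le 3h$. Hence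
$$\mathrm{diam}(G)\le4W_1+2H=66h.\tag{7}$$

## 9. Hops, and the uniqueness of the canonical path

We now bound distances from below. All lower bounds hold for paths in $G$, hence also for paths in $G\setminus v$.

**Definition.** A *hop* is a path between two distinct hubs with no interior hub. Since hubs are pairwise non-adjacent and copies meet only through hubs, the interior of a hop lies in one copy of $K$.

**Lemma 4.** A hop between a left and a right point has length $\ge W_2$. Between two left or two right points: $\ge2H$. Between a point and a center (such hubs are incident): $\ge W_1$. Hops between hubs of the same plane are of the first two kinds; hops between different planes are of the last kind.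

*Proof.* In a copy of a cell of plane $\pi$, the attached hubs are points, in plane $\pi$, and the one center, in plane $1-\pi$. This gives the last sentence. *Left–right:* inside $K$, $\varphi$ must change by $2(\lambda+H-1)$; with the two hub edges the length is at least $2\lambda+2H=W_2$. *Left–left:* the hubs are distinct, so the hop joins two distinct roots. An end tree is connected to the rest of $K$ only through its leaves. So the path descends from the first root to a leaf ($\ge H-1$ edges) and finally ascends in another, disjoint tree ($\ge H-1$ edges); adding two hub edges gives $2H$. Right–right is the same. *Point–center:* start at $A_\gamma$. The center tree can be left only at a leaf, so at least $h-1$ edges are used to reach the first leaf, and from there $\varphi$ must change by $\lambda+H-1$. In total at least $(h-1)+(\lambda+H-1)+2=W_1$. $\square$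

**Lemma 5.** Let $P\ne P'$ be hubs.
(i) Same plane: any $P$–$P'$ path that is not a single hop has length $\ge2W_1=W_2+C$. Hence $d(P,P')\ge2H$.
(ii) Different planes, not incident: $d(P,P')\ge3H$.

*Proof.* (i) The path has at least two hops, and the number of plane-changing hops is even. If it is at least two, the length is $\ge2W_1$. If it is zero, the length is $\ge 2\cdot2H=36h\ge24h=2W_1$. A single hop within a plane has length $\ge2H$ (as $W_2\ge 2H$), and $2W_1=24h\ge18h=2H$. (ii) The number of plane-changing hops is odd. A single hop would make the hubs incident. So the length is $\ge W_1+2H=30h$ or $\ge3W_1=36h$, both $\ge27h=3H$. $\square$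

The next lemma carries the main idea: a bypass costs $C$.

**Lemma 6.** For an official pair $P,P'$, the only $P$–$P'$ path of length $<W_2+C$ is the canonical path. Hence $d_G(P,P')=W_2$, and $d_{G\setminus v}(P,P')\ge W_2+C$ for every interior vertex $v$ of it.

*Proof.* **Step 1: locate the path.** By Lemma 5(i) it is a single hop. Both hubs are in the same plane, so it runs in a cell that has both as points, which is unique, and there in a copy attached to both, which is unique by (4). Its part $\rho$ inside $K$ is a simple path from $L_{i,s}$ to $R_{i,t}$ for one class $i$, of length $<W_2+C-2=2(\lambda+H-1)+C$. Since $\varphi$ must change by $2(\lambda+H-1)$, $\rho$ has at most $C-1$ $\varphi$-constant edges.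

**Step 2: record the classes visited.** For a class $i'$ let $K_{i'}$ be the subgraph formed by its tracks, left trees and right trees. These subgraphs are disjoint, and every other vertex of $K$ is an internal center-tree vertex. So $\rho$ alternates between stays in subgraphs $K_{i'}$ (a stay may be a single vertex) and *traversals* of links. A traversal is either a cross edge, or a maximal passage through the interior of a center tree from one leaf to another. Each traversal uses at least one $\varphi$-constant edge of its own, so the number $m$ of traversals is at most $C-1$. We get a closed walk
$$i=i_0,\ \ell_1,\ i_1,\ \dots,\ \ell_m,\ i_m=i$$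
in $\mathcal Y$, of length $2m\le2(C-1)$.

**Step 3: no link is used.** The edges of this walk form a forest: a cycle among them would have length $\le 2(C-1)$, against Lemma 2. Suppose $m\ge1$. Take a vertex of the walk farthest from $i_0$ in the tree formed by the walk. It occurs at an interior position, and its predecessor and its successor in the walk are both its unique neighbor closer to $i_0$. So the walk backtracks there.

* Backtracking at a link would mean entering and leaving it in the same class. A link meets a class at most once, so it would be entered and left at the same vertex of $K$. This is impossible, since $\rho$ is simple and a traversal has distinct ends.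
* Backtracking at a class $i_p$ means $\ell_p=\ell_{p+1}$. Then $\rho$ arrives in $K_{i_p}$ at the unique vertex where $\ell_p$ meets $K_{i_p}$, and leaves from that same vertex into $\ell_p$. As $\rho$ is simple, the stay is this one vertex. If $\ell_p$ is a cross edge, $\rho$ immediately returns along it. If $\ell_p$ is a bundle, $\rho$ comes out of the center tree at a leaf and goes back through that leaf's only tree edge. Both revisit a vertex, a contradiction.

So $m=0$ and $\rho\subset K_i$.

**Step 4: inside one class.** In $K_i$ the interior vertices of tracks have degree $2$, and without them $K_i$ falls apart into its left and right trees; each track joins a left tree to a right tree. So $\rho$ traverses an odd number of full tracks. If at least three, its length is at least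
$$6\lambda+2(H-1)\ge2\lambda+2(H-1)+C,$$
as $4\lambda\ge C$; a contradiction. (The two terms $H-1$ are the first descent from $L_{i,s}$ and the last ascent to $R_{i,t}$.) So it traverses one track, which starts in the tree of $L_{i,s}$ and ends in the tree of $R_{i,t}$, so it is $(i,s,t)$; the rest consists of the unique tree paths. This is the canonical path. The last sentence of the lemma follows. $\square$

## 10. From hub distances to distances between clouds

For a hub $S$ let $V_S$ be the set of track vertices of the cell $c_S$; this is the cloud of $S$. Put $E:=|V_S|=eM$. Distinct hubs have disjoint clouds.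

**Lemma 7.** Let $x\in V_S$ be a track vertex at position $j$. A path from $x$ to $S$ without interior hub has length $\ge|j|+h$, with equality only for the path along the own track to its center and up the center tree. A path without interior hub from $x$ to a hub $U\ne S$ ends at a point of $c_S$ and has length $\ge\lambda-|j|+H\ge H$.

*Proof.* Such a path stays in the copy of $K$ that contains $x$ until its last edge. If it ends in $S$, the last edge is $A_\gamma S$ for some $\gamma$. Cut the path at the last leaf of the tree of $\gamma$ that it visits. The part before the cut leads from level $\varphi=j$ to $\varphi=0$ and has at least $|j|$ edges. The part after it climbs to $A_\gamma$ with at least $h-1$ edges, and one edge is left. Total: at least $|j|+h$. In the case of equality, the first part has exactly $|j|$ edges, all of which change $\varphi$, monotonically from $j$ to $0$. So all levels have absolute value $\le\lambda$, and all edges are track edges: the first part runs along the track of $x$ to its center. The second part has $h-1$ edges inside the tree, so it is the direct climb from that leaf to $A_\gamma$.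

If the path ends in $U\ne S$, then $U$ is attached to the copy as a point, through a root at level $\pm(\lambda+H-1)$. The change of $\varphi$ plus the hub edge gives at least $(\lambda+H-1)-|j|+1$. $\square$

**Definition.** Let $S,S'$ be an official pair. Their first coordinates differ, so the cells $c_S,c_{S'}$, both in the other plane, have exactly one common point $X=X(S,S')$, the common incident hub. Call $x\in V_S$ or $y\in V_{S'}$ *good* (for $S,S'$) if the copy of $K$ containing it is not attached to $X$.

At most $q$ copies in each of the two cells are attached to $X$, so $V_S$ and $V_{S'}$ each contain at most $q|K|$ vertices that are not good. The definition is needed because through $X$ one can pass from $c_S$ to $c_{S'}$ by a single intermediate hub, without using $S$ or $S'$; the lemma shows that this is the only danger.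

**Lemma 8.** Let $S,S'$ be official, $x\in V_S$, $y\in V_{S'}$ good, at positions $j,j'$. Put $d_0=|j|+|j'|+2h+W_2$. Then $d_G(x,y)\le d_0$. Every $x$–$y$ path in $G$ of length $<d_0+C$ has first hub $S$ and last hub $S'$. Consequently $d_G(x,y)=d_0$, and:

* (T) if $v$ is an interior vertex of the canonical path of $S,S'$, then $d_{G\setminus v}(x,y)\ge d_0+C$;
* (O) if $v=S$, then $d_{G\setminus v}(x,y)\ge d_0+C$;
* (A) if $v$ is an internal center-tree vertex above the center of the track of $x$, then $d_{G\setminus v}(x,y)\ge d_0+1$.

*Proof.* **Step 1: the upper bound.** Go from $x$ to $S$ in $|j|+h$ steps, along the canonical path to $S'$, and to $y$ in $|j'|+h$ steps.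

**Step 2: the first and last hub of a short path.** Consider a path of length $<d_0+C=|j|+|j'|+26h$. The cells $c_S,c_{S'}$ are different, so it contains a hub. Let $U$ be its first and $U'$ its last hub. Then $U$ is $S$ or a point of $c_S$ attached to the copy of $x$, and similarly for $U'$. Since $x,y$ are good, $U\ne X\ne U'$. Recall $|j|,|j'|\le\lambda=2h$.

* $U\ne S$, $U'=S'$: now $U$ and $S'$ lie in different planes. If they were incident, $U$ would be a point of both $c_S$ and $c_{S'}$, so $U=X$. Hence $d(U,S')\ge3H$ by Lemma 5(ii), and with Lemma 7 the length is at least $H+3H+|j'|+h=37h+|j'|\ge26h+|j|+|j'|$, a contradiction. The case $U=S$, $U'\ne S'$ is symmetric.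
* $U\ne S$, $U'\ne S'$: both are in the same plane, and $U=U'$ would force $U=X$. Hence $d(U,U')\ge2H$ by Lemma 5(i), and the length is at least $H+2H+H=36h\ge26h+|j|+|j'|$, a contradiction.

So $U=S$ and $U'=S'$.

**Step 3: consequences.** By Lemmas 7 and 6, the three parts of such a path have lengths at least $|j|+h$, $W_2$ and $|j'|+h$, so $d_G(x,y)=d_0$. (T): in $G\setminus v$ the middle part has length $\ge W_2+C$ by Lemma 6, so no path has length $<d_0+C$. (O): every path of length $<d_0+C$ uses $S$. (A): in a path of length $<d_0+C$ that avoids $v$, the first part is not the unique path of length $|j|+h$ of Lemma 7, which contains $v$; so it has length $\ge|j|+h+1$. $\square$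

## 11. Every vertex pays for itself

By (6) and (7), for every $v$,
$$\mathrm{Tr}_G(v)\le66h\cdot2q^2e(M+2)=132\,h\,q^2e(M+2).\tag{8}$$
By (5), $q|K|\le e/100\le E/100$, so $E-q|K|\ge0.99\,eM$. Also $M^2/(M+2)\ge M-2=4h-1$, because $(M-2)(M+2)\le M^2$. There are three types of vertices.

**Case (i): $v$ is a track vertex or an internal vertex of a left or right tree (roots included).** Every track belongs to an official pair, and every end-tree vertex lies on the tree path from the root to some track end. So $v$ is an interior vertex of the canonical path of some official pair $S,S'$. These hubs are points of $v$'s cell, so the cells $c_S,c_{S'}$ lie in the other plane, and $v\notin V_S\cup V_{S'}$. There are at least $(E-q|K|)^2$ pairs of a good $x\in V_S$ and a good $y\in V_{S'}$. By Lemma 8(T) each has excess at least $C$, so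
$$\mathrm{inc}(v)\ge C(E-q|K|)^2\ge0.98\cdot2h\,e^2M^2.\tag{9}$$
With (8) and $e\ge q^2/9$,
$$\frac{\mathrm{inc}(v)}{\mathrm{Tr}_G(v)}\ge\frac{0.98\cdot2h\,e^2M^2}{132\,h\,q^2e(M+2)}\ge\frac{0.98\,(4h-1)}{594}\ge\frac{640\Lambda-1}{607}\ge\Lambda,$$
the last step because $33\Lambda\ge1$. This is where $h=160\Lambda$ is used.

**Case (ii): $v=S$ is a hub.** It has $2e\ge1$ official partners; take one, $S'$. By Lemma 8(O), every good pair $x\in V_S$, $y\in V_{S'}$ has excess at least $C$. So $\mathrm{inc}(v)\ge C(E-q|K|)^2$ and the estimate of case (i) applies.

**Case (iii): $v$ is an internal center-tree vertex (roots $A_\gamma$ included), in a copy $\kappa$ of the cell $c_S$.** Here a bypass costs perhaps only $1$, because another route to the same hub may be almost as short. But all routes from below $v$ to *all* partners of $S$ are affected. At least $b$ tracks have their centers below $v$, which gives at least $bM$ track vertices $x\in\kappa$, all in $V_S$.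

Exclude an official partner $S'$ of $S$ if $\kappa$ is attached to $X(S,S')$. The copy $\kappa$ is attached to at most $|K|$ points $U$, and $X(S,S')=U$ implies that $U$ is a point of $c_{S'}$; as $U$ is a point of only $q$ cells, at most $q|K|$ of the $2e$ partners are excluded. For each remaining $S'$, all these $x$ are good, and at least $E-q|K|$ vertices $y\in V_{S'}$ are good. Different $S'$ have disjoint clouds, so the pairs $\{x,y\}$ obtained are all different. By Lemma 8(A) each has excess at least $1$. Hence
$$\mathrm{inc}(v)\ge bM(2e-q|K|)(E-q|K|)\ge bM\cdot1.99\,e\cdot0.99\,eM\ge1.97\,b\,e^2M^2,$$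
and, with (8), $e\ge q^2/9$ and $4h-1\ge3h$,
$$\frac{\mathrm{inc}(v)}{\mathrm{Tr}_G(v)}\ge\frac{1.97\,b\,(4h-1)}{9\cdot132\,h}\ge\frac{1.97\cdot3\,b}{1188}\ge\frac b{202}\ge\Lambda .$$
This is where $b\ge202\Lambda$ is used.

These are all types of vertices. So $\mathrm{inc}(v)\ge\Lambda\,\mathrm{Tr}_G(v)$ for every $v$, which by (1) is $W(G\setminus v)\ge W(G)+(\Lambda-1)\mathrm{Tr}_G(v)$. All $G\setminus v$ are connected by Section 8, and $\delta(G)\ge k$ by Section 7. Letting $p$ vary gives infinitely many graphs, since the number $2q^2$ of hubs tends to infinity. This proves the Theorem. In particular, for $k=8$ there are graphs $G$ with $\delta(G)\ge8$ and $W(G)\le W(G\setminus v)$ for all $v\in V(G)$, so the answer to the question is no. $\blacksquare$
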